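# Testing $[u_1,\dots,u_{k+1}]=1$ by commutators of translates

## Commutators, words and abelian-by-nilpotent groups

Throughout, $k$ is a positive integer, $x^y=y^{-1}xy$, and all groups of permutations act on the right, so products of permutations are read from left to right.

**Definition (commutators).** For elements of a group put $[x_1,x_2]=x_1^{-1}x_2^{-1}x_1x_2$, and for $k>1$ put inductively
$$[x_1,\dots,x_{k+1}]=[[x_1,\dots,x_k],x_{k+1}].$$

So $[x,y]=x^{-1}x^y$ and $[y,x]=[x,y]^{-1}$. Two identities are used all the time:
$$[x,yz]=[x,z]\,[x,y]^z,\qquad [xy,z]=[x,z]^y\,[y,z].\tag{1}$$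
To check them: $[x,z][x,y]^z=x^{-1}x^z(x^{-1})^zx^{yz}=x^{-1}x^{yz}$, and $[xy,z]=y^{-1}x^{-1}x^zy^z=y^{-1}[x,z]y\cdot y^{-1}y^z$.

*Example.* Let $E_{ij}$ be the matrix units and let $i,j,l$ be distinct. In matrices over a ring,
$$[1+E_{ij},1+E_{jl}]=(1-E_{ij}-E_{jl}+E_{il})(1+E_{ij}+E_{jl}+E_{il})=1+E_{il},$$
because the coefficient of $E_{il}$ in the product is $1-1+1=1$ and the terms in $E_{ij}$ and $E_{jl}$ cancel. By induction,
$$[1+E_{12},\,1+E_{23},\,\dots,\,1+E_{k+1,k+2}]=1+E_{1,k+2}\neq1.\tag{2}$$

**Definition (nilpotency class).** Put $\gamma_1(U)=U$ and $\gamma_{i+1}(U)=[\gamma_i(U),U]$. The group $U$ is nilpotent of class at most $c$ if $\gamma_{c+1}(U)=1$.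

The class of $U$ is at most $c$ if and only if $[h_1,\dots,h_{c+1}]=1$ for all $h_i\in U$. One direction holds because $[h_1,\dots,h_j]\in\gamma_j(U)$. For the other we use induction on $c$. The case $c=1$ says that $U$ is abelian. If $c>1$, all $[h_1,\dots,h_c]$ lie in the center $Z(U)$, so by induction $U/Z(U)$ has class at most $c-1$, and $U$ has class at most $c$.

*Example.* The upper unitriangular matrices of degree $k+2$ over $\mathbb F_2$ form a finite nilpotent group, and (2) shows that its class is at least $k+1$.

**Definition (abelian-by-nilpotent).** A group is abelian-by-nilpotent if it has an abelian normal subgroup with nilpotent quotient.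

*Example.* Every nilpotent group is abelian-by-nilpotent (use the trivial subgroup). The symmetric group of degree $3$ is abelian-by-nilpotent but not nilpotent: the alternating subgroup is abelian and the quotient has order $2$. The symmetric group of degree $4$ is not abelian-by-nilpotent: its abelian normal subgroups are $1$ and the Klein four-group, and the quotients, symmetric of degree $4$ and of degree $3$, are not nilpotent.

**Definition (words).** For a word $w$ in the free group on $k+1$ generators and $\mathbf u=(u_1,\dots,u_{k+1})\in G^{k+1}$, we write $w(\mathbf u)$ for the element of $G$ obtained by substituting $u_1,\dots,u_{k+1}$ for the free generators.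

*Example.* If $w$ is the first generator times the inverse of the second, then $w(\mathbf u)=u_1u_2^{-1}$. As $w$ runs over all words, $w(\mathbf u)$ runs over exactly the subgroup $\langle u_1,\dots,u_{k+1}\rangle$.

We can now pose the problem. It comes from Alireza Abdollahi and Meisam Soleimani Malekan, "Nilpotent probability of compact groups", arXiv:2208.04666 (2022).

*Fix $k$. Are there finitely many words $w_{i,j}$ ($1\le i\le n$, $1\le j\le k+1$) in the free group on $k+1$ generators such that the following holds? Whenever $G$ is a finite group, $(x_1,\dots,x_{k+1}),\mathbf u\in G^{k+1}$, the subgroup $\langle u_1,\dots,u_{k+1}\rangle$ is abelian-by-nilpotent, and*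
$$[x_1w_{i,1}(\mathbf u),\dots,x_{k+1}w_{i,k+1}(\mathbf u)]=1\quad\text{for all }i\in\{1,\dots,n\},$$
*then $[u_1,\dots,u_{k+1}]=1$.*

In plain words: we do not see $[u_1,\dots,u_{k+1}]$ directly. We see only commutators of translates $x_jh_j$ with $h_j\in\langle u_1,\dots,u_{k+1}\rangle$, where the base points $x_j$ are unknown elements of $G$. Can finitely many such observations, chosen once and for all, force $[u_1,\dots,u_{k+1}]=1$? We shall prove that **such words exist if and only if $k\le2$.**

## Word lists for one and two commutator brackets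

**Theorem A.** For $k=1,2$ there are explicit finite lists of words that work in every group $G$, with no assumption on $\langle u_1,\dots,u_{k+1}\rangle$.

**Proof for $k=1$.** Use the four pairs $(w_{i,1},w_{i,2})\in\{(1,1),(u_1,1),(1,u_2),(u_1,u_2)\}$. The aim is to strip off $x_1$ and $x_2$ using (1). First,
$$1=[x_1,x_2u_2]=[x_1,u_2]\,[x_1,x_2]^{u_2}=[x_1,u_2],$$
since $[x_1,x_2]=1$. Next, since $[x_1u_1,x_2]=1$,
$$1=[x_1u_1,x_2u_2]=[x_1u_1,u_2]\,[x_1u_1,x_2]^{u_2}=[x_1u_1,u_2]=[x_1,u_2]^{u_1}[u_1,u_2]=[u_1,u_2].$$

**Proof for $k=2$.** Use the 16 triples with $w_{i,1}\in\{1,u_1\}$, $w_{i,2}\in\{1,u_2\}$ and $w_{i,3}\in\{1,u_1,u_2,u_3\}$. Put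
$$p=[x_1,x_2],\quad q=[x_1,x_2u_2],\quad r=[x_1u_1,x_2],\quad m=[x_1u_1,x_2u_2].$$
The third slot is there to tell us where these four elements lie. Each of them commutes with $x_3,x_3u_1,x_3u_2,x_3u_3$, hence with $u_1,u_2,u_3$, hence lies in $C_G(U)$, where $U=\langle u_1,u_2,u_3\rangle$.

Now express $[u_1,u_2]$ through $p,q,r,m$. We have $q=[x_1,u_2]p^{u_2}=[x_1,u_2]p$, so $[x_1,u_2]=qp^{-1}\in C_G(U)$. Therefore
$$m=[x_1u_1,u_2]\,r^{u_2}=[x_1,u_2]^{u_1}[u_1,u_2]\,r=qp^{-1}[u_1,u_2]\,r .$$
Hence $[u_1,u_2]=pq^{-1}mr^{-1}$. Since $C_G(U)$ is a subgroup, $[u_1,u_2]\in C_G(U)$, and $[u_1,u_2,u_3]=1$. $\square$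

## Four slots: elements that fix $U$ modulo its centralizer

Let us try the same on $k=3$, and be generous. Let $U\le G$ and suppose that *all* translates give trivial commutators:
$$[x_1h_1,x_2h_2,x_3h_3,x_4h_4]=1\quad\text{for all }h_1,\dots,h_4\in U.\tag{3}$$
Put $C=C_G(U)$ and
$$M=\{g\in G: h^g\in hC\text{ for all }h\in U\}=\{g\in G:[g,h]\in C\text{ for all }h\in U\}.$$
The two descriptions agree because $[g,h]^{-1}=[h,g]=h^{-1}h^g$. The set $M$ takes the role that $C_G(U)$ had for $k=2$.

**Lemma 1.** Assume only that $U\le G$, for parts (ii) and (iii).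

(i) If (3) holds, then $[x_1h_1,x_2h_2]\in M$ for all $h_1,h_2\in U$.

(ii) If $g\in M$ and $v\in U$, then $g^v\in M$.

(iii) If $g\in M$, $v\in U$, and $gv\in M$ or $vg\in M$, then $v\in M$.

**Proof.** (i) Let $d=[x_1h_1,x_2h_2]$ and $h\in U$. The element $[d,x_3h]$ commutes with $x_4$ and with all $x_4h_4$, so it lies in $C$; in particular $[d,x_3]\in C$. By (1), $[d,x_3h]=[d,h][d,x_3]^h=[d,h][d,x_3]$. So $[d,h]\in C$.

(ii) Since $C$ is centralized by $U$, we have $C^v=C$. Thus $h^{g^v}=\bigl((h^{v^{-1}})^g\bigr)^v\in(h^{v^{-1}}C)^v=hC$.

(iii) We have $h^{gv}\in(hC)^v=h^vC$. Also $h^{vg}=(h^v)^g\in h^vC$, because $h^v\in U$. So if $gv$ or $vg$ is in $M$, the cosets $hC$ and $h^vC$ coincide, that is, $h^v\in hC$. $\square$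

Now repeat the calculation for $k=2$. Let $s,t\in U$ and put $p=[x_1,x_2]$, $q=[x_1,x_2t]$, $r=[x_1s,x_2]$, $m=[x_1s,x_2t]$, all in $M$ by (i). By (1), $q=[x_1,t]p^t$ and
$$m=[x_1s,t]\,r^t=[x_1,t]^s[s,t]\,r^t=q^s(p^{-1})^{ts}\,[s,t]\,r^t,\tag{4}$$
so
$$[s,t]=p^{ts}\,(q^{-1})^s\,m\,(r^{-1})^t .\tag{5}$$
By (ii), $p^{ts},q^s,m,r^t$ are all in $M$. If $M$ were a subgroup, we would get $[s,t]\in M$, hence $[s,t,h]\in C$ for all $h\in U$, and $U$ would have class at most $3$.

This is where the approach stops: $M$ need not be a subgroup. If $g,g'\in M$ and $h^g=hc$ with $c\in C$, then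
$$h^{gg'}=h^{g'}c^{g'}\in hC\,c^{g'},$$
and $g'\in M$ says how $g'$ moves $U$ but nothing about how $g'$ moves $C$.

*Example.* In the symmetric group of degree $5$ let $U=\langle(12)\rangle$. Then $g\in M$ exactly when $(12)^g$ commutes with $(12)$, that is, when $g$ maps $\{1,2\}$ to itself or to a disjoint set. So $g=(13)(24)$ is in $M$, since it maps $\{1,2\}$ to $\{3,4\}$. Also $g'=(1\,4\,3\,2\,5)$ is in $M$, since it maps $\{1,2\}$ to $\{4,5\}$. But $gg'$ maps $\{1,2\}$ to $\{3,4\}$ and then to $\{2,3\}$, so $gg'\notin M$.

So the calculation suggests a way to look for a counterexample: keep all $[x_1h_1,x_2h_2]$ inside $M$, while conjugation by them moves $C$ around.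

## Four slots cannot force nilpotency

**Theorem B.** Let $S$ be any finite group. There are a finite group $G$, a subgroup $U\cong S$ of $G$, and $a,b\in G$ such that
$$[ah_1,\,bh_2,\,h_3,\,h_4]=1\qquad\text{for all }h_1,h_2,h_3,h_4\in U .$$

**Corollary C.** For $k\ge3$ no such words exist. This remains so if infinitely many words are allowed, and if $\langle u_1,\dots,u_{k+1}\rangle$ is required to be nilpotent.

**Proof of Corollary C from Theorem B.** Let $k\ge3$, let $S$ be the upper unitriangular group of degree $k+2$ over $\mathbb F_2$, and let $u_j=1+E_{j,j+1}$ for $1\le j\le k+1$. By (2), $[u_1,\dots,u_{k+1}]\ne1$. Apply Theorem B, identify $S$ with $U$, and put $x_1=a$, $x_2=b$, $x_3=\dots=x_{k+1}=1$. The group $\langle u_1,\dots,u_{k+1}\rangle$ is nilpotent, hence abelian-by-nilpotent. For any words $w_1,\dots,w_{k+1}$ we have $w_j(\mathbf u)\in U$. So the first four entries of $[x_1w_1(\mathbf u),\dots,x_{k+1}w_{k+1}(\mathbf u)]$ already give $1$, and the whole commutator is $1$. Every condition that any list of words can impose is therefore satisfied, yet $[u_1,\dots,u_{k+1}]\neq1$.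 $\square$

Theorem A and Corollary C answer the question: yes for $k=1,2$, no for every $k\ge3$. It remains to prove Theorem B.

## Tables of conjugates: what $a$ and $b$ have to do

Write $u:S\to U$ for the isomorphism we are after, and let
$$d=[a\,u(s),b\,u(t)]=u(s)^{-1}\cdot a^{-1}\cdot u(t)^{-1}\cdot b^{-1}\cdot a\cdot u(s)\cdot b\cdot u(t).\tag{6}$$
The goal is $u(k)^d\in u(k)\,C_G(U)$ for all $s,t,k\in S$ (from here on $k$ is an element of $S$). We read (6) from left to right as eight successive conjugations.

The first one turns $u(k)$ into $u(k_1)$ with $k_1=sks^{-1}$. The last one is conjugation by $u(t)$, so just before it we want $u(tkt^{-1})$ modulo $C_G(U)$. Thus $t$ must be put on at the third conjugation, and $s$ must be taken off at the sixth. The order is wrong: if we put $t$ on directly we get $tk_1t^{-1}=tsks^{-1}t^{-1}$, and now $s$ is shut inside $t$. To reach it, the sixth conjugation, which depends only on $s$, would have to know $t$.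

The way out is to prepare for every possible $s$ before $t$ comes. Instead of $k_1$ alone, carry the whole *table* $(r^{-1}k_1r)_{r\in S}$. One of its entries, the one with $r=s$, is already $k$. Conjugation by $t^{-1}$ acts on all entries at once and gives $(tr^{-1}k_1rt^{-1})_{r\in S}$. At the sixth conjugation $s$ only has to *select* the entry $r=s$, which is $tkt^{-1}$; the other entries should go into the centralizer of $U$. Selection can be done by a shift: store the table as a function on a copy of $S$, and let $s$ translate the function so that the entry at $s$ arrives at the point $1$.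

The difficulty is that $a$ occurs twice in (6) (as $a^{-1}$ and $a$), and so does $b$. So $a$ must be one conjugation that serves the second and the fifth step, and $b$ must serve the fourth and the seventh. We arrange this by building a group $E$ that contains both kinds of table, putting two copies of it into one finite group, and letting $a$ carry one copy to the other.

## Conjugating, amalgamating and recognizing wreath products

**Lemma 2.** Let $X$ be a finite group, embedded in $\mathrm{Sym}(X)$ by right multiplication, and let $\varphi:Y\to Z$ be an isomorphism between subgroups of $X$. Then some $p\in\mathrm{Sym}(X)$ satisfies $p^{-1}yp=\varphi(y)$ for all $y\in Y$.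

This lemma will produce $a$ and $b$. *Example:* if $X$ is the Klein four-group, two different subgroups of order $2$ are not conjugate in $X$, but in $\mathrm{Sym}(X)$ their generators are both products of two disjoint transpositions, hence conjugate.

**Proof.** Since $|Y|=|Z|$, we can write $X=\bigsqcup_ig_iY=\bigsqcup_ig_i'Z$ with the same index set. Define $p$ by $(g_iy)p=g_i'\varphi(y)$; this is a bijection of $X$. For $g=g_iy'$ and $y\in Y$,
$$(gy)p=(g_iy'y)p=g_i'\varphi(y')\varphi(y)=(gp)\varphi(y).$$
So $yp=p\,\varphi(y)$ in $\mathrm{Sym}(X)$. $\square$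

**Lemma 3.** If $\kappa_i:K\to H_i$ ($i=1,2$) are injective homomorphisms of finite groups, there are a finite group $H$ and injective homomorphisms $\mu_i:H_i\to H$ with $\mu_1\kappa_1=\mu_2\kappa_2$.

This lemma will glue groups along a common subgroup while staying finite.

**Proof.** Let $H_1$ act freely on a set $\Omega_1$ of size $|H_1||H_2|$ (take $|H_2|$ copies of $H_1$ with right multiplication), and likewise $H_2$ on a set $\Omega_2$ of the same size. Through $\kappa_1$ and $\kappa_2$, both become free $K$-sets with $|H_1||H_2|/|K|$ orbits. So there is a bijection $\theta:\Omega_1\to\Omega_2$ with $(\omega\,\kappa_1(k))\theta=(\omega\theta)\,\kappa_2(k)$ for $\omega\in\Omega_1$, $k\in K$. Let $H=\mathrm{Sym}(\Omega_2)$, let $\mu_2$ be the action of $H_2$, and let $\mu_1(h)=\theta^{-1}h\theta$. Both are injective because free actions are faithful, and $\mu_1(\kappa_1(k))=\theta^{-1}\kappa_1(k)\theta=\mu_2(\kappa_2(k))$. $\square$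

**Definition (wreath product).** For finite groups $Q,T$ let $Q\wr T$ be the group of functions $F:T\to Q$, with pointwise multiplication, extended by $T$ with action $(F^t)(y)=F(ty)$. This is a right action: $((F^t)^{v})(y)=F^t(vy)=F(tvy)=F^{tv}(y)$. So elements are written uniquely as $tF$, and $t^{-1}Ft=F^t$. For $q\in Q$ let $q^*$ be the function with value $q$ at $1$ and value $1$ elsewhere.

The function $(q^*)^t$ has value $q$ at $t^{-1}$ and is $1$ elsewhere. Hence
$$F=\prod_{t\in T}\bigl(F(t^{-1})^*\bigr)^t .\tag{7}$$

*Example.* Let $Q=\langle q\rangle$ and $T=\langle t\rangle$ have order $2$. Then $Q\wr T$ has order $8$, and $t$ swaps the values at $1$ and $t$. We have $(tq^*)^2=(q^*)^tq^*$, the function with constant value $q$, so $tq^*$ has order $4$. The involution $t$ inverts it, since $t(tq^*)t=q^*t=(tq^*)^{-1}$. So $Q\wr T$ is dihedral of order $8$.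

**Lemma 4.** Let $\varphi:Q\to H$ and $\tau:T\to H$ be injective homomorphisms such that the subgroups $\varphi(Q)^{\tau(t)}$ ($t\in T$) commute elementwise pairwise, their product $B$ is direct, and $B\cap\tau(T)=1$. Then there is an injective homomorphism $Q\wr T\to H$ with $q^*\mapsto\varphi(q)$ and $t\mapsto\tau(t)$.

**Proof.** Guided by (7), put $\Phi(F)=\prod_t\varphi(F(t^{-1}))^{\tau(t)}$. Since the factors for different $t$ commute, $\Phi$ is a homomorphism on functions; since the product is direct and $\varphi$ is injective, $\Phi$ is injective. Clearly $\Phi(q^*)=\varphi(q)$. Next we check compatibility with the action. For $v\in T$, substituting $t=wv$ (so $vt^{-1}=w^{-1}$),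
$$\Phi(F^v)=\prod_t\varphi(F(vt^{-1}))^{\tau(t)}=\prod_w\varphi(F(w^{-1}))^{\tau(w)\tau(v)}=\Phi(F)^{\tau(v)}.$$
So $tF\mapsto\tau(t)\Phi(F)$ is a homomorphism on $Q\wr T$. If $\tau(t)\Phi(F)=1$, then $\tau(t)\in B\cap\tau(T)=1$, so $t=1$, then $\Phi(F)=1$ and $F=1$. $\square$

## The table groups $L$, $D$, $E$ and two wreath products inside $E$

Let $S$ be a finite group.

**The group $L$ of tables.** Let $L$ be the group of all families $\ell=(\ell_r)_{r\in S}$ with $\ell_r\in S$, multiplied pointwise.

**The group $D$: conjugating all entries at once.** Let $D=L\rtimes i(S)$, where $i(S)\cong S$ acts by $(\ell^{\,i(t)})_r=t^{-1}\ell_rt$.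

**The map $c$: the table of all conjugates.** Let $c:S\to L\le D$, $c(k)=(r^{-1}kr)_{r\in S}$. It is a homomorphism, since each entry is; it is injective, since the entry at $r=1$ is $k$; and $c(S)\cap i(S)=1$, since $c(S)\le L$. From the action of $i(S)$,
$$\bigl(c(k)^{\,i(t)^{-1}}\bigr)_r=t\,r^{-1}k\,r\,t^{-1}.\tag{8}$$

*Example.* If $S$ is abelian, $c(k)$ is the constant table. If $S$ is symmetric of degree $3$ and $k=(12)$, the entries of $c(k)$ are $(12)$ at $r=1,(12)$, then $(23)$ at $r=(13),(123)$, and $(13)$ at $r=(23),(132)$.

**The group $E$: functions on $D$.** Let $E=N\rtimes D$, where $N$ is the group of functions $f:D\to S$ and $(f^x)(y)=f(xy)$ for $x,y\in D$. If $f$ is supported on $Y$, then $f^x$ is supported on $x^{-1}Y$.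

**Tables stored as functions.** Let $\Lambda\le N$ be the group of functions supported on $c(S)$. Since $c$ is injective, the rule $\lambda(\ell)(c(r))=\ell_r$ defines an isomorphism $\lambda:L\to\Lambda$. For $k\in S$ let $\delta_k\in\Lambda$ have value $k$ at $1=c(1)$ and value $1$ elsewhere; write $\delta_S=\{\delta_k:k\in S\}$.

The point of this storage is the shift. For $s\in S$ the function $\lambda(\ell)^{c(s)}$ is supported on $c(s)^{-1}c(S)=c(S)$, and its value at $c(r)$ is $\lambda(\ell)(c(s)c(r))=\ell_{sr}$. In particular
$$\lambda(\ell)^{c(s)}\in\Lambda,\qquad \lambda(\ell)^{c(s)}(1)=\ell_s .\tag{9}$$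

*Example.* If $S=\{1,z\}$ has order $2$ and $\ell=(\ell_1,\ell_z)$, then $\lambda(\ell)^{c(z)}=\lambda((\ell_z,\ell_1))$: conjugation by $c(z)$ brings the entry at $z$ to the point $1$.

Next we identify two subgroups of $E$, so that the gluing in the following section is possible.

**The embedding $\Theta_1:L\wr S\to E$, with $\ell^*\mapsto\lambda(\ell)$, $t\mapsto i(t)$.** The conjugate $\Lambda^{i(t)}$ consists of all functions supported on $i(t)^{-1}c(S)$. If $i(t)^{-1}c(S)=i(t')^{-1}c(S)$, then $i(t')i(t)^{-1}\in c(S)\cap i(S)=1$ and $t=t'$. So for different $t$ the supports lie in different left cosets of $c(S)$ and are disjoint. Hence these conjugates commute elementwise pairwise and generate their direct product inside $N$; and $N\cap i(S)=1$. Lemma 4 applies with $\varphi=\lambda$, $\tau=i$.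

**The embedding $\Theta_2:S\wr S\to E$, with $k^*\mapsto\delta_k$, $t\mapsto c(t)$.** The conjugate $\delta_S^{\,c(t)}$ consists of functions supported at the single point $c(t)^{-1}$, and these points are distinct. So again the conjugates generate their direct product inside $N$, and $N\cap c(S)=1$. Lemma 4 applies with $\varphi(k)=\delta_k$, $\tau=c$.

## Gluing two copies of $E$ to $D\wr S$

**The relations we want.** We look for a finite group $X$ with injective homomorphisms $u:S\to X$, $\eta:D\to X$, $\varepsilon_1,\varepsilon_2:E\to X$ such that for all $t\in S$ and $\ell\in L$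
$$u(t)=\varepsilon_1(i(t))=\varepsilon_2(c(t)),\qquad\eta(\ell)=\varepsilon_1(\lambda(\ell)),\qquad\eta(i(t))=\varepsilon_2(\delta_t).\tag{10}$$
In the first copy of $E$, the images of $u$ and $\eta|_L$ generate a copy of $L\wr S$, by $\Theta_1$. In the second copy, the images of $u$ and $\eta|_{i(S)}$ generate a copy of $S\wr S$, by $\Theta_2$. Both requirements fit together inside $D\wr S$, so that is the group to start from.

**The gluing.** Let $W=D\wr S$. It contains $L\wr S$, namely the $L$-valued functions together with $S$. It also contains a copy of $S\wr S$ via $k^*\mapsto i(k)^*$, $t\mapsto t$, namely the $i(S)$-valued functions together with $S$. Apply Lemma 3 to $W$ and $E$ over $L\wr S$, using the inclusion and $\Theta_1$. Then apply Lemma 3 to the resulting group and a second copy of $E$ over $S\wr S$, using the above copy of $S\wr S$ in $W$ and $\Theta_2$. This gives a finite group $X$ and injective homomorphisms $\xi:W\to X$ and $\varepsilon_1,\varepsilon_2:E\to X$. The first gluing gives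
$$\xi(t)=\varepsilon_1(i(t)),\qquad \xi(\ell^*)=\varepsilon_1(\lambda(\ell)),$$
and the second gives
$$\xi(t)=\varepsilon_2(c(t)),\qquad\xi(i(k)^*)=\varepsilon_2(\delta_k).$$
Put $u(t)=\xi(t)$ for $t\in S$ and $\eta(x)=\xi(x^*)$ for $x\in D$. Then $u$ and $\eta$ are injective homomorphisms and (10) holds.

**The choice of $G$, $U$, $a$, $b$.** Let $G=\mathrm{Sym}(X)\ge X$ and $U=u(S)\cong S$. The maps $\varepsilon_1(e)\mapsto\varepsilon_2(e)$ and $\eta(x)\mapsto\varepsilon_1(x)$ are isomorphisms between subgroups of $X$. By Lemma 2 there are $a,b\in G$ with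
$$\varepsilon_1(e)^a=\varepsilon_2(e)\ \ (e\in E),\qquad\eta(x)^b=\varepsilon_1(x)\ \ (x\in D).\tag{11}$$

**A second copy of $S$.** For the last part of the trip put $\hat u(t)=\eta(i(t))=\varepsilon_2(\delta_t)$. By (11) and (10),
$$\hat u(t)^b=\varepsilon_1(i(t))=u(t).\tag{12}$$

## Following $u(k)$ through eight conjugations

Let $s,t,k\in S$ and let $d=[a\,u(s),b\,u(t)]$ as in (6). We compute $u(k)^d$ one factor at a time.

**Step 1 (conjugation by $u(s)^{-1}$ twists $k$ by $s$).** The result is $u(k_1)$, where $k_1=sks^{-1}$.

**Step 2 (conjugation by $a^{-1}$ makes the table available in the first copy of $E$).** By (10), $u(k_1)=\varepsilon_2(c(k_1))$; by (11) the result is $\varepsilon_1(c(k_1))$.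

**Step 3 (conjugation by $u(t)^{-1}$ puts $t$ on every entry).** In the first copy, $u(t)^{-1}=\varepsilon_1(i(t)^{-1})$. The result is $\varepsilon_1(\ell)$ with $\ell=c(k_1)^{\,i(t)^{-1}}\in L$, and by (8) $\ell_r=t\,r^{-1}k_1r\,t^{-1}$.

**Step 4 (conjugation by $b^{-1}$ turns the table into a function).** Since $\ell\in D$, (11) gives the result $\eta(\ell)$, and by (10) this is $\varepsilon_1(\lambda(\ell))$.

**Step 5 (conjugation by $a$ brings the function to the second copy of $E$).** By (11) the result is $\varepsilon_2(\lambda(\ell))$.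

**Step 6 (conjugation by $u(s)$ selects the entry at $s$).** In the second copy, $u(s)=\varepsilon_2(c(s))$, so the result is $\varepsilon_2(\lambda(\ell)^{c(s)})$. By (9) the function $\lambda(\ell)^{c(s)}$ lies in $\Lambda$ and its value at $1$ is
$$\ell_s=t\,s^{-1}(sks^{-1})s\,t^{-1}=tkt^{-1}.$$
So $\lambda(\ell)^{c(s)}=\delta_{tkt^{-1}}f$ with $f\in\Lambda$ and $f(1)=1$. The supports of $f$ and of any $\delta_v$ are disjoint, so $f$ commutes with every $\delta_v$. Hence the result is $\hat u(tkt^{-1})\,z$, where $z=\varepsilon_2(f)$ centralizes $\hat u(S)=\varepsilon_2(\delta_S)$.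

**Step 7 (conjugation by $b$ brings the selected entry back to $U$).** By (12) the result is $u(tkt^{-1})\,z^b$, and $z^b$ centralizes $\hat u(S)^b=U$.

**Step 8 (conjugation by $u(t)$ takes $t$ off).** The result is $u(k)\,z'$, where $z'=z^{b\,u(t)}\in C_G(U)^{u(t)}=C_G(U)$.

Therefore $u(k)^d=u(k)z'$ and $[u(k),d]=z'\in C_G(U)$, so $[d,u(k)]=[u(k),d]^{-1}\in C_G(U)$ for all $s,t,k\in S$. Every $h_1,h_2,h_3\in U$ have the form $u(s),u(t),u(k)$, so $[ah_1,bh_2,h_3]$ commutes with every $h_4\in U$. That is,
$$[ah_1,bh_2,h_3,h_4]=1\qquad\text{for all }h_1,h_2,h_3,h_4\in U,$$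
which is Theorem B. $\square$

*Remark.* If $S$ has class at least $4$, or is not nilpotent, then in this $G$ the set $M$ of Lemma 1 is not a subgroup. Indeed (3) holds with $x_1=a$, $x_2=b$, $x_3=x_4=1$, and we saw after (5) that if $M$ were a subgroup then $U\cong S$ would have class at most $3$. So the point where the naive approach stopped is a real obstruction in these groups.

## Other classes of groups

**Proposition 5.** Let $\mathcal X$ be any class of finite groups (closed under isomorphism), and replace "abelian-by-nilpotent" by "in $\mathcal X$" in the question. Suitable finitely many words exist if and only if one of the following holds: $k\le2$; or $k\ge3$ and $[u_1,\dots,u_{k+1}]=1$ whenever $\langle u_1,\dots,u_{k+1}\rangle\in\mathcal X$.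

**Proof.** For $k\le2$, Theorem A gives the words. Let $k\ge3$. If the stated condition holds, the required conclusion is automatic and any list of words will do. Otherwise there is a group $S=\langle u_1,\dots,u_{k+1}\rangle\in\mathcal X$ with $[u_1,\dots,u_{k+1}]\neq1$. Apply Theorem B to this $S$, identify $S$ with $U$, and take $x_1=a$, $x_2=b$ and all other $x_j=1$. As in the proof of Corollary C, all commutators of translates are trivial, but $[u_1,\dots,u_{k+1}]\ne1$. $\square$

## Base points equal to $1$ or normalizing $U$

In Theorem B both base points $a$ and $b$ are needed when $k=3$.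

**Proposition 6.** Let $k=3$, let $G$ be any group, and require additionally $x_1=1$, or additionally $x_2=1$, with $x_3,x_4$ arbitrary. Then finitely many words exist that work in all groups. Consequently, for $k=3$ with some of the $x_j$ prescribed to be $1$, words exist exactly when $x_1$ or $x_2$ is among those prescribed to be $1$.

**Proof.** **Step 1: reduction to all translates.** The purpose is to trade "finitely many words" for condition (3). We claim it suffices to prove:

(P) If $U\le G$ is any subgroup of any group, $x_1=1$ or $x_2=1$, and (3) holds, then $U$ has class at most $3$.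

Assume (P). Consider the group generated by $x_1,\dots,x_4,u_1,\dots,u_4$ subject to $x_1=1$ (respectively $x_2=1$) and to all relators $[x_1w_1(\mathbf u),\dots,x_4w_4(\mathbf u)]$, for all words $w_1,\dots,w_4$. There (3) holds for $U=\langle u_1,\dots,u_4\rangle$, so $[u_1,u_2,u_3,u_4]=1$. In the free group on the eight generators, $[u_1,u_2,u_3,u_4]$ is therefore a product of finitely many conjugates of relators and their inverses. Only finitely many relators occur. In every group, if $x_1=1$ (respectively $x_2=1$) and these finitely many commutators are trivial, then $[u_1,u_2,u_3,u_4]=1$.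

**Step 2: the case $x_2=1$ of (P).** We want $[s,t]\in M$ for $s,t\in U$. Here $p=r=1$ in (4), so $m=q^s[s,t]$ with $q,m\in M$ by Lemma 1(i). By Lemma 1(ii), $q^s\in M$; by Lemma 1(iii) with $g=q^s$ and $v=[s,t]$, we get $[s,t]\in M$.

**Step 3: the case $x_1=1$ of (P).** Here $p=q=1$ in (4), so $m=[s,t]\,r^t$ with $r,m\in M$. Again $r^t\in M$, and Lemma 1(iii) with $g=r^t$ and $v=[s,t]$ gives $[s,t]\in M$.

**Step 4: conclusion.** In both cases $[s,t,h]\in C$ for all $s,t,h\in U$, so $[s,t,h,h']=1$ for all $s,t,h,h'\in U$, and $U$ has class at most $3$. This proves (P).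

For the last sentence of the proposition, suppose neither $x_1$ nor $x_2$ is prescribed to be $1$. The counterexample in Corollary C for $k=3$ has $x_3=x_4=1$, so it satisfies the prescription, and no words exist. $\square$

The other feature of Theorem B is that the base points do not all normalize $U$. This is the only obstruction, for every $k$.

**Proposition 7.** Let $k\ge1$, let $U\le G$ and let $x_1,\dots,x_{k+1}\in R=N_G(U)$, with $[x_1h_1,\dots,x_{k+1}h_{k+1}]=1$ for all $h_j\in U$. Then $U$ is nilpotent of class at most $k$.

**Proof.** The idea is to replace the set $M$ by honest normal subgroups of $R$. Put $C_0=1$, $C_1=C_R(U)$ and $C_{i+1}/C_i=C_{R/C_i}(UC_i/C_i)$. Since $U$ is normal in $R$, all $C_i$ are normal in $R$, and $g\in R$ lies in $C_{i+1}$ exactly when $[g,h]\in C_i$ for all $h\in U$. Let $\Delta_j$ be the set of all $[x_1h_1,\dots,x_jh_j]$ with $h_1,\dots,h_j\in U$, where $\Delta_1=x_1U$. All $\Delta_j$ lie in $R$.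

First, $\Delta_k\subseteq C_1$: each $d\in\Delta_k$ commutes with $x_{k+1}h$ for all $h\in U$, hence with $x_{k+1}$ and with every $h$.

Next, if $j<k$ and $\Delta_{j+1}\subseteq C_m$, then $\Delta_j\subseteq C_{m+1}$. Indeed, for $d\in\Delta_j$ and $h\in U$, (1) gives
$$[d,h]=[d,x_{j+1}h]\,\bigl([d,x_{j+1}]^h\bigr)^{-1}\in C_m,$$
because $[d,x_{j+1}h]$ and $[d,x_{j+1}]$ are in $\Delta_{j+1}\subseteq C_m$ and $C_m$ is normal in $R$.

Going down from $j=k$ to $j=1$ we obtain $x_1U=\Delta_1\subseteq C_k$. So $x_1\in C_k$ and $U\le C_k$. Since $[C_{i+1},U]\le C_i$, it follows that $\gamma_j(U)\le C_{k+1-j}$ for $1\le j\le k+1$, and $\gamma_{k+1}(U)\le C_0=1$. $\square$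

## Arbitrary groups $S$

**Proposition 8.** Theorem B holds for an arbitrary group $S$ if $G$ is allowed to be infinite.

**Proof.** Finiteness of $S$ was used only in Lemmas 2 and 3, through counting, and in Lemma 4, through products over all of $T$. We replace these as follows.

Let $L$ and $N$ still be the groups of *all* functions, but let $Q\wr T$ denote the restricted wreath product, where $F:T\to Q$ has finite support. Lemma 4 and its proof then hold for arbitrary groups: in $\Phi(F)$ only finitely many factors are nontrivial, and $B$ is the restricted direct product. In the definitions of $\Theta_1$ and $\Theta_2$, subgroups of functions with pairwise disjoint supports generate their restricted direct product, so Lemma 4 applies as before. The restricted product $D\wr S$ contains the restricted products $L\wr S$ and, through $i(S)\cong S$, $S\wr S$.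

In place of Lemma 3 use the amalgamated free product of $H_1$ and $H_2$ over $K$. In place of Lemma 2 use the HNN extension of $X$ with a stable letter $p$ and relations $p^{-1}yp=\varphi(y)$ for $y\in Y$. By the standard normal-form theorems, the classical results of Schreier and of Higman–Neumann–Neumann, the factors and the base group embed. So we get $X$ with (10) by two amalgamations, and $G\ge X$ with $a,b$ satisfying (11) by two HNN extensions. The relations (8)–(12) and the eight-step verification are unchanged; in Step 6, $f$ may have infinite support, but it is still a function with $f(1)=1$, so it still commutes with every $\delta_v$. $\square$
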